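# Powers of the Cayley transform of a bounded Hilbert space semigroup

## Jordan blocks and the powers of $V(A)$

Take
$$A=\begin{pmatrix}3&3\\0&3\end{pmatrix},\qquad e^{-tA}=e^{-3t}\begin{pmatrix}1&-3t\\0&1\end{pmatrix}.$$
The corner entry $3te^{-3t}$ is largest at $t=1/3$, where it equals $1/e$, so $e^{-tA}$ is bounded for $t\ge 0$. Now form the Cayley transform $V(A)=(A-1)(A+1)^{-1}=1-2(A+1)^{-1}$:
$$(A+1)^{-1}=\begin{pmatrix}\tfrac14&-\tfrac3{16}\\0&\tfrac14\end{pmatrix},\qquad V(A)=\begin{pmatrix}\tfrac12&\tfrac38\\0&\tfrac12\end{pmatrix},\qquad V(A)^n=2^{-n}\begin{pmatrix}1&\tfrac{3n}4\\0&1\end{pmatrix}.$$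
The corner entry of $V(A)^n$ is $\frac38,\frac38,\frac9{32},\dots$ and it decays. Can a cleverer choice of entries make $V(A)^n$ large while $e^{-tA}$ stays bounded? Take
$$A=\begin{pmatrix}a&c\\0&a\end{pmatrix},\qquad \alpha=\mathrm{Re}\,a>0,\qquad r=|a+1|^2 .$$
The corner of $e^{-tA}$ is $-cte^{-ta}$. Its maximal modulus, reached at $t=1/\alpha$, is $|c|/(e\alpha)$, so $M:=\sup_{t\ge0}\|e^{-tA}\|\ge |c|/(e\alpha)$. With $V(z)=\frac{z-1}{z+1}$ and $V'(z)=\frac2{(z+1)^2}$, the corner of $V(A)^n$ is $c\,nV(a)^{n-1}V'(a)$. The identity $|z+1|^2-|z-1|^2=4\,\mathrm{Re}\,z$ gives $|V(a)|^2=1-4\alpha/r$, hence $|V(a)|^{k}\le e^{-2k\alpha/r}$. For $n\ge2$ we have $2(n-1)\ge n$, so the corner of $V(A)^n$ is at most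
$$|c|\,\frac{2n}r\,e^{-n\alpha/r}=\frac{2|c|}{\alpha}\cdot\frac{n\alpha}{r}e^{-n\alpha/r}\le\frac{2|c|}{e\alpha}\le 2M,$$
because $ye^{-y}\le 1/e$. Thus $\|V(A)^n\|\le 1+2M$. An orthogonal sum of such blocks with a common $M$ satisfies the same bound. If powers of $V(A)$ grow at all, the growth has to come from many eigenvalues interacting. The quantity $n\alpha/r$ will come back.

Here is the general setting. Let $X$ be a complex Hilbert space. A $C_0$-semigroup is a family $T(t)$, $t\ge 0$, of bounded operators with $T(0)=1$, $T(s+t)=T(s)T(t)$ and $t\mapsto T(t)x$ continuous for every $x$. Its generator $-A$ is $-Ax=\lim_{t\downarrow0}(T(t)x-x)/t$, defined where the limit exists, and one writes $T(t)=e^{-tA}$. We assume throughout that the semigroup is bounded and put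
$$M=\sup_{t\ge0}\|T(t)\|\ (\ge1).$$
Then $-1$ is in the resolvent set of $A$, and $V(A)=(A-1)(A+1)^{-1}=1-2(A+1)^{-1}$ is bounded. If $T$ is contractive, then so is $V(A)$: for $x$ in the domain of $A$, $\|T(t)x\|^2$ is nonincreasing with derivative $-2\,\mathrm{Re}\langle Ax,x\rangle$ at $t=0$, so
$$\|(A+1)x\|^2-\|(A-1)x\|^2=4\,\mathrm{Re}\langle Ax,x\rangle\ge0 ,$$
and we put $x=(A+1)^{-1}y$. For semigroups that are only bounded, a result of Gomilko says that $\|V(A)^n\|\le C\log n$ for $n\ge2$, with $C$ depending on $A$. Charles Batty, Alexander Gomilko and Yuri Tomilov, in "Bounded functional calculi for unbounded operators", arXiv:2202.03143 (2022), raise the question whether the estimate $O(\log n)$ is optimal: is $\limsup_n\|V(A)^n\|/\log n>0$ for some bounded semigroup on some Hilbert space, or is $\|V(A)^n\|=o(\log n)$ always?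

The answer is that $\log n$ is not optimal, and that the correct scale is $\log\log n$. Below, $\log$ is the natural logarithm, $C$ denotes absolute constants and $C_M$ constants depending only on $M$; both may change from line to line.

**Theorem 1.** $\|V(A)^n\|\le CM^4\log\log n$ for $n\ge16$. In particular $\|V(A)^n\|=o(\log n)$ for every bounded $C_0$-semigroup on every Hilbert space.

**Theorem 2.** With $\gamma=\log_2\big(2-\frac1{4(M+1)^2}\big)<1$ one has $\|V(A)^n\|\le C_M(\log\log n)^\gamma$ for $n\ge16$.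

**Theorem 3.** For every $\alpha\in(0,1)$ there are a Hilbert space, a bounded $C_0$-semigroup on it with $M\le10/\cos(\pi\alpha/2)$, and $c>0$ such that $\|V(A)^n\|\ge c(\log\log n)^\alpha$ for all large $n$.

**Theorem 4.** There is a bounded injective operator $A$ with dense range on a Hilbert space, with $\sup_{t\ge0}\|e^{-tA}\|<\infty$, such that $-A^{-1}$ does not generate a $C_0$-semigroup.

By Theorem 2, $\|V(A)^n\|=o(\log\log n)$ always. By Theorem 3, no bound $O((\log\log n)^\alpha)$ with a fixed $\alpha<1$ holds for all bounded semigroups (use the theorem with a larger exponent); in particular $V(A)$ need not be power bounded. The exact optimal exponent as a function of $M$ is not determined here.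

## Resolvents, rational functions of $A$, and a frequency window

We recall what is used. For $\mathrm{Re}\,z>0$ the resolvent is a Laplace transform, and differentiating in $z$ gives its powers:
$$(z+A)^{-k}=\frac1{(k-1)!}\int_0^\infty t^{k-1}e^{-zt}T(t)\,dt\qquad(k\ge1).$$
The adjoints $T(t)^*$ form a $C_0$-semigroup with the same bound $M$, generated by $-A^*$. Inner products are linear in the first slot. With $\hat h(\beta)=\int h(t)e^{-i\beta t}dt$, Plancherel's theorem $\int\|\hat h\|^2d\beta=2\pi\int\|h\|^2dt$ holds for $X$-valued functions: ours are piecewise continuous, so they take values in a separable subspace, and one argues coordinate by coordinate.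

Let $f$ be rational with poles in $\{\mathrm{Re}\,z<0\}$ and $f(\infty)$ finite. Partial fractions give $f(z)=f(\infty)+\sum c_{jk}(z+z_j)^{-k}$ with $\mathrm{Re}\,z_j>0$, and $f(A)=f(\infty)+\sum c_{jk}(z_j+A)^{-k}$. By the resolvent identity, $f\mapsto f(A)$ is multiplicative. If $f(\infty)=0$, put $g(t)=\sum c_{jk}t^{k-1}e^{-z_jt}/(k-1)!$; then
$$f(z)=\int_0^\infty g(t)e^{-zt}dt,\qquad f(A)=\int_0^\infty g(t)T(t)\,dt. \tag{1}$$

For $s>0$ put
$$R_s=(1+sA)^{-1}=\int_0^\infty e^{-\tau}T(s\tau)\,d\tau,\qquad 1-R_s=sAR_s,\qquad \|R_s\|\le M,\quad\|1-R_s\|\le M+1 .$$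

**Definition (frequency window).** $p_s(z)=\dfrac{sz}{(1+sz)^2}$, so that $p_s(A)=R_s(1-R_s)$.

For a number $z=x>0$ this is at most $\min(sx,1/(sx))$ and is largest, equal to $\frac14$, at $s=1/x$. So $p_s$ selects the part of $A$ of size about $1/s$. Since $R_s^2=\int_0^\infty\tau e^{-\tau}T(s\tau)d\tau$,
$$p_s(A)T(t)=\int_0^\infty k(\tau)T(t+s\tau)\,d\tau,\qquad k(\tau)=(1-\tau)e^{-\tau}. \tag{2}$$
Here $\int_0^\infty k=0$ and $\int_0^1k=[\tau e^{-\tau}]_0^1=1/e$, so $\int_0^\infty|k|=2/e$ and $\|p_s(A)\|\le 2M/e\le M$. As $s$ is real, $R_s(A)^*=R_s(A^*)$ and $p_s(A)^*=p_s(A^*)$.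

## A Plancherel estimate that gives exactly $\log n$

**Definition (averaged orbits).** For $u,v\in X$ and $\alpha>0$ let
$$\varepsilon_\alpha(u)^2=\alpha\int_0^\infty e^{-2\alpha t}\|T(t)u\|^2dt\le\frac{M^2}2\|u\|^2,$$
and let $\varepsilon_\alpha^*(v)$ be the same quantity for $T(t)^*$. For rational $f$ as above let $\kappa_f(\alpha)=\sup_{\beta\in\mathbb R}|f'(\alpha+i\beta)|$.

Up to a factor $2$, $\varepsilon_\alpha(u)^2$ is a weighted average of $\|T(t)u\|^2$ over times up to about $1/\alpha$. For a unitary group, $\varepsilon_\alpha(u)=\|u\|/\sqrt2$ for all $\alpha$. On $X=\mathbb C$ with $T(t)=e^{-at}$, $\mathrm{Re}\,a\ge 0$, we get $\varepsilon_\alpha(u)^2=\frac{\alpha}{2(\alpha+\mathrm{Re}\,a)}|u|^2$. The function $\kappa_f$ is a supremum of continuous functions, hence lower semicontinuous and measurable.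

**Lemma 1.** If $f(\infty)=0$, then
$$|\langle f(A)u,v\rangle|\le4\int_0^\infty\kappa_f(\alpha)\,\varepsilon_\alpha(u)\,\varepsilon_\alpha^*(v)\,d\alpha .$$
Hence, for general $f$, $\|f(A)\|\le|f(\infty)|+2M^2\int_0^\infty\kappa_f(\alpha)\,d\alpha$.

*Proof.* The purpose is to write $f(A)$ as an average over $\alpha$ of $L^2$ pairings, so that $f$ enters only through $\sup|f'|$. Take $g$ from (1). For $t>0$ we have $\int_0^\infty4\alpha t^2e^{-2\alpha t}d\alpha=1$. Insert this in $\langle f(A)u,v\rangle=\int_0^\infty g(t)\langle T(t)u,v\rangle dt$; Fubini applies because the same computation with absolute values gives $\int|g||\langle Tu,v\rangle|dt<\infty$. Thus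
$$\langle f(A)u,v\rangle=\int_0^\infty4\alpha\Big(\int_0^\infty a_\alpha(t)b_\alpha(t)\,dt\Big)d\alpha,\qquad a_\alpha=tg(t)e^{-\alpha t},\quad b_\alpha=te^{-\alpha t}\langle T(t)u,v\rangle .$$
Both functions are in $L^1\cap L^2$. From $f'(z)=-\int_0^\infty tg(t)e^{-zt}dt$ we get $\hat a_\alpha(-\beta)=-f'(\alpha-i\beta)$, and
$$\hat b_\alpha(\beta)=\langle(\alpha+i\beta+A)^{-2}u,v\rangle=\langle(\alpha+i\beta+A)^{-1}u,\,(\alpha-i\beta+A^*)^{-1}v\rangle .$$
By Parseval, $\int a_\alpha b_\alpha\,dt=\frac1{2\pi}\int\hat a_\alpha(-\beta)\hat b_\alpha(\beta)d\beta$, and by Cauchy–Schwarz this is at most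
$$\tfrac1{2\pi}\,\kappa_f(\alpha)\,\|(\alpha+i\cdot+A)^{-1}u\|_{L^2}\,\|(\alpha-i\cdot+A^*)^{-1}v\|_{L^2}.$$
Since $\beta\mapsto(\alpha+i\beta+A)^{-1}u$ is the Fourier transform of $1_{t>0}e^{-\alpha t}T(t)u$, Plancherel gives $\|(\alpha+i\cdot+A)^{-1}u\|_{L^2}^2=\frac{2\pi}\alpha\varepsilon_\alpha(u)^2$; likewise the other factor squared is $\frac{2\pi}\alpha\varepsilon_\alpha^*(v)^2$. So the inner integral is at most $\kappa_f(\alpha)\varepsilon_\alpha(u)\varepsilon^*_\alpha(v)/\alpha$. This is the first claim. For the second, use $\varepsilon_\alpha(u)\varepsilon_\alpha^*(v)\le\frac{M^2}2\|u\|\|v\|$ and apply the first to $f-f(\infty)$. $\square$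

The sensible first move is to apply the second bound to $f=V^n$. For $\mathrm{Re}\,z=\alpha>0$ and $r=|z+1|^2\ge(1+\alpha)^2$, as with the Jordan block,
$$|V(z)|^2=1-\frac{4\alpha}r,\qquad |V(z)|^k\le e^{-2k\alpha/r},\qquad |(V^n)'(z)|=\frac{2n}r|V(z)|^{n-1}. \tag{3}$$
For $n\ge2$ this yields $|(V^n)'|\le\frac{2n}re^{-n\alpha/r}$. This is at most $2n$ (as $r\ge1$), at most $\frac2{e\alpha}$ (as $ye^{-y}\le1/e$), and at most $2n/\alpha^2$ (as $r\ge\alpha^2$). Using these on $(0,1/n]$, $[1/n,n]$ and $[n,\infty)$ respectively, $\int_0^\infty\kappa_{V^n}\,d\alpha\le 2+\frac4e\log n+2$. Lemma 1 then gives $\|V(A)^n\|=O(\log n)$.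

This argument cannot do better. Let $n\ge8$ and $4/n\le\alpha\le n/4$. If $\alpha\le1$ then $(1+\alpha)^2\le4\le n\alpha$; if $\alpha\ge1$ then $(1+\alpha)^2\le4\alpha^2\le n\alpha$. So there is $\beta$ with $r=(1+\alpha)^2+\beta^2=n\alpha$, and there
$$|(V^n)'|=\frac2\alpha\Big(1-\frac4n\Big)^{(n-1)/2}\ge\frac2\alpha e^{-4},$$
since $1-x\ge e^{-2x}$ on $[0,\frac12]$ (the difference is concave, zero at $0$, and positive at $\frac12$). Hence $\int\kappa_{V^n}\ge4e^{-4}\log(n/4)$. Every dyadic range of $\alpha$ between $4/n$ and $n/4$ contributes a fixed amount. The loss is in the step $\varepsilon_\alpha(u)\varepsilon_\alpha^*(v)\le\frac{M^2}2\|u\|\|v\|$, used for all $\alpha$ at once. For a general $u$ nothing better is true for each single $\alpha$, as unitary groups show. So $u$ and $v$ must be cut into frequency pieces first.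

## Two time scales, $s$ and $ns^2$

Insert a window and consider $f_s=p_s^2V^n$. It lives where $|z|\approx1/s$, so $r\approx s^{-2}$ and $|V|^n\lesssim e^{-2n\alpha s^2}$ there. So $f_s'$ should be negligible unless $\alpha\lesssim1/L_s$, where
$$L_s=ns^2 .$$
This is the content of Lemma 3. On the other side, for such $\alpha$ the quantity $\varepsilon_\alpha(p_s(A)x)$ averages the orbit over times of length at least about $L_s$. Lemma 2 says that averages over a window $[0,L]$ are square summable in $s\in(0,L]$ with respect to $ds/s$, provided that $L$ is the same for all these $s$.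

**Lemma 2.** Let $L>0$ and $\bar e_s(x)^2=\frac1L\int_0^L\|T(t)p_s(A)x\|^2dt$. Then $\int_0^L\bar e_s(x)^2\frac{ds}s\le6M^2\|x\|^2$. The same holds for $A^*$.

For $X=\mathbb C$, $A=i\omega$ with $\omega\neq 0$, we have $\bar e_s(1)^2=|p_s(i\omega)|^2=\frac{s^2\omega^2}{(1+s^2\omega^2)^2}$, whose integral over all $s>0$ against $ds/s$ is $\int_0^\infty\frac{\sigma\,d\sigma}{(1+\sigma^2)^2}=\frac12$. The proof reduces to this computation.

*Proof.* Let $u(t)=T(t)x$ for $t\ge0$ and $\tilde u=1_{[0,2L]}u$, a function on $\mathbb R$. By (2), for $t\in[0,L]$ and $0<s\le L$,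
$$p_s(A)u(t)=G_s(t)+E_s(t),\qquad G_s(t)=\int_0^\infty k(\tau)\tilde u(t+s\tau)\,d\tau ,$$
where $E_s(t)$ collects the $\tau$ with $t+s\tau>2L$, all of which satisfy $\tau>L/s$. With $r=L/s$ and $|k(\tau)|\le(1+\tau)e^{-\tau}$,
$$\|E_s(t)\|\le M\|x\|\int_r^\infty(1+\tau)e^{-\tau}d\tau=M\|x\|(2+r)e^{-r}\le\frac{2s}LM\|x\|,$$
because $2e^r\ge2+2r+r^2\ge r(2+r)$. For $G_s$ use Plancherel in $t\in\mathbb R$. Its Fourier transform is $\hat{\tilde u}(\beta)\hat k(-s\beta)$ with $\hat k(\beta)=\frac1{1+i\beta}-\frac1{(1+i\beta)^2}=\frac{i\beta}{(1+i\beta)^2}$, so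
$$\int_0^\infty\frac{ds}s\int_{\mathbb R}\|G_s(t)\|^2dt=\frac1{2\pi}\int_{\mathbb R}\|\hat{\tilde u}(\beta)\|^2\int_0^\infty\frac{s^2\beta^2}{(1+s^2\beta^2)^2}\frac{ds}s\,d\beta=\frac12\|\tilde u\|_{L^2}^2\le LM^2\|x\|^2 .$$
Finally $\|G_s+E_s\|^2\le2\|G_s\|^2+2\|E_s\|^2$ gives
$$\int_0^L\bar e_s(x)^2\frac{ds}s\le2M^2\|x\|^2+2\int_0^L\frac{4s^2}{L^2}M^2\|x\|^2\frac{ds}s=6M^2\|x\|^2 .$$
For $A^*$ use $T(t)^*$. $\square$

**Lemma 3.** Let $n\ge2$, $\frac1n\le s\le1$, $f_s=p_s^2V^n$. Then $\kappa_{f_s}(\alpha)\le C_0L_s(1+\alpha L_s)^{-3/2}$ with $C_0$ absolute. Consequently $\int_0^\infty\kappa_{f_s}d\alpha\le2C_0$ and $\|p_s(A)^2V(A)^n\|\le4C_0M^2$.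

*Proof.* Let $\mathrm{Re}\,z=\alpha>0$, $r=|z+1|^2$, $\zeta=sz$, $\rho=s|z+1|$, $\eta=\alpha L_s$. Then $n\alpha/r=\eta/\rho^2$.

First, bounds for the window. We have $|\zeta|\le\rho$, $|1+\zeta|\ge1$, $|\zeta|\le|1+\zeta|$ and $|1-\zeta|\le|1+\zeta|$, all because $\mathrm{Re}\,\zeta>0$. Moreover $|1+\zeta|^2\ge1+|\zeta|^2\ge\frac12(1+|\zeta|)^2$, and $1+|\zeta|\ge s+s|z|\ge\rho$ since $s\le1$; so $|1+\zeta|\ge\rho/\sqrt2$. Hence
$$|p_s(z)|^2=\frac{|\zeta|^2}{|1+\zeta|^4}\le\min(\rho^2,2\rho^{-2}).$$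
With $p(\zeta)=\zeta/(1+\zeta)^2$ and $p'(\zeta)=(1-\zeta)/(1+\zeta)^3$, also $|p(\zeta)p'(\zeta)|\le|1+\zeta|^{-3}\le\min(1,3\rho^{-3})$.

Next, differentiate:
$$f_s'(z)=2s\,p(\zeta)p'(\zeta)V(z)^n+p_s(z)^2\frac{2n}{(z+1)^2}V(z)^{n-1}.$$
By (3) the first term is at most $2s\min(1,3\rho^{-3})e^{-2\eta/\rho^2}$. With $y=\eta/\rho^2$ we have $\rho^{-3}e^{-2y}=\eta^{-3/2}y^{3/2}e^{-2y}\le\eta^{-3/2}$. So the first term is at most $6s\min(1,\eta^{-3/2})\le6L_s\min(1,\eta^{-3/2})$, since $s\le ns^2$. For the second term, $n-1\ge n/2$ gives $|V|^{n-1}\le e^{-y}$, and $2n/|z+1|^2=2L_s\rho^{-2}$. So it is at most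
$$2L_s\rho^{-2}\min(\rho^2,2\rho^{-2})e^{-y}=2L_s\min(1,2\rho^{-4})e^{-y}\le4L_s\min(1,\eta^{-2})\le4L_s\min(1,\eta^{-3/2}),$$
because $\rho^{-4}e^{-y}=\eta^{-2}y^2e^{-y}\le\eta^{-2}$. The sum is at most $10L_s\min(1,\eta^{-3/2})\le10\cdot2^{3/2}L_s(1+\eta)^{-3/2}$, as $1+\eta\le2\max(1,\eta)$. So $C_0=30$ works. Then $\int_0^\infty C_0L_s(1+\alpha L_s)^{-3/2}d\alpha=2C_0$, and $f_s(\infty)=0$, so Lemma 1 gives the last claim. $\square$

The two lemmas do not fit perfectly: Lemma 2 wants one $L$ for all $s$, while Lemma 3 produces $L_s=ns^2$. The way out is to freeze $L$ on long blocks. If a block of $s$ starts at $b$, take $L=L_b=nb^2$. For larger $s$ in the block, $L_s=L(s/b)^2$ exceeds $L$, so $\kappa_{f_s}$ is even more concentrated on $\alpha\le1/L$, and the tail $\alpha>1/L$ has mass $\lesssim(L_s/L)^{-1/2}=b/s$, which is integrable against $ds/s$. The only other limit is $s\le L$, needed in Lemma 2. So a block may run over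
$$b\le s\le nb^2 ,\qquad\text{that is,}\qquad Q\le ns\le Q^2\quad\text{with }Q=nb .$$
One squaring per block: going from $ns=2$ to $ns=n$ takes about $\log_2\log_2n$ blocks. That is where the double logarithm comes from.

## Splitting $V(A)^n$ into blocks: proof of Theorem 1

**Step 1: an exact decomposition of $V(A)^n$.** We want to write $V(A)^n$ as an integral of $p_s(A)^4V(A)^n\,ds/s$ plus harmless ends. Let
$$P(R)=140\Big(\frac{R^4}4-\frac{3R^5}5+\frac{R^6}2-\frac{R^7}7\Big),\qquad P'(R)=140R^3(1-R)^3,\qquad P(0)=0,\ P(1)=1,$$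
the last because $35-84+70-20=1$. Put $\chi(z)=P\big(\frac1{1+z}\big)$ and $\mu=1-\chi$; thus $\chi(0)=1$, $\chi(\infty)=0$ and $\chi'(z)=-140\frac{z^3}{(1+z)^8}$. At operator level $\chi(sA)=P(R_s)$. From $R_{s'}-R_s=-(s'-s)AR_sR_{s'}$ and $sAR_s=1-R_s$ we see that $s\mapsto R_s$ is norm continuous and then norm differentiable, with $s\frac d{ds}R_s=-R_s(1-R_s)$. All $R_s$ commute, so
$$s\frac d{ds}\chi(sA)=-P'(R_s)R_s(1-R_s)=-140\,p_s(A)^4 .$$
Let $n\ge2$ and $a=2/n\le1$. Integrating over $[a,1]$ gives $\chi(aA)=\chi(A)+140\int_a^1p_s(A)^4\frac{ds}s$. As $1=\mu(aA)+\chi(aA)$,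
$$V(A)^n=\chi(A)V(A)^n+\mu(aA)V(A)^n+140\int_{2/n}^1p_s(A)^4V(A)^n\,\frac{ds}s. \tag{4}$$

**Step 2: the two end terms have norm at most $CM^2$.** We use the second part of Lemma 1.

Take $f=\chi V^n$, $f(\infty)=0$. For $\mathrm{Re}\,z=\alpha>0$ we have $|\chi'(z)|\le140|1+z|^{-5}\le140(1+\alpha)^{-5}$ and, since $|1+z|\ge1$, $|\chi(z)|\le C|1+z|^{-4}=Cr^{-2}$. With (3),
$$\kappa_f(\alpha)\le140(1+\alpha)^{-5}+C\sup_{r\ge1}nr^{-3}e^{-n\alpha/r}\le140(1+\alpha)^{-5}+Cn\min\big(1,(n\alpha)^{-2}\big),$$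
because $r^{-3}e^{-n\alpha/r}\le r^{-2}e^{-n\alpha/r}\le(n\alpha)^{-2}$ by $y^2e^{-y}\le1$. The integral over $\alpha$ is at most $35+2C$.

Take $f(z)=\mu(az)V(z)^n$, $f(\infty)=1$. The term $-a\chi'(az)V^n$ is at most $140a(1+a\alpha)^{-5}$, whose integral is $35$. Also $|\mu(\zeta)|\le C\min(1,|\zeta|^4)$ for $\mathrm{Re}\,\zeta>0$: $\chi$ is bounded, and $\mu(\zeta)=140\int_0^\zeta\frac{\xi^3}{(1+\xi)^8}d\xi$ along the segment, where $|1+\xi|\ge1$. Since $|az|\le2\sqrt r/n$, the term $\mu(az)\frac{2n}{(z+1)^2}V^{n-1}$ is at most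
$$C\,\frac nr\min\Big(1,\frac{r^2}{n^4}\Big)=C\min\Big(\frac nr,\frac r{n^3}\Big)\le C\min\Big(\frac1n,\frac n{\alpha^2}\Big).$$
Here the bound $\frac1n$ holds because the two entries have geometric mean $\frac1n$, and $\frac nr\le\frac n{\alpha^2}$. The integral of $\min(\frac1n,\frac n{\alpha^2})$ over $(0,\infty)$ is $2$. So this end term has norm at most $1+CM^2\le CM^2$.

**Step 3: the blocks.** Let $Q_l=2^{2^l}$, so $Q_{l+1}=Q_l^2$ and $Q_0=2$. Choose $m\ge0$ with $Q_m\le n<Q_{m+1}$; then $m\le\log_2\log_2n$. Put $J_l=[Q_l/n,Q_{l+1}/n]$ for $0\le l<m$ and $J_m=[Q_m/n,1]$. Up to endpoints these intervals partition $[2/n,1]$. Let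
$$D_l=140\int_{J_l}p_s(A)^4V(A)^n\frac{ds}s .$$

**Proposition 1.** $\|D_l\|\le CM^4$ for $0\le l\le m$.

*Proof.* Write $b=Q_l/n$ and $L=nb^2=Q_{l+1}/n$. Then $J_l\subset[b,L]$ (for $l=m$ because $1<Q_{m+1}/n$), and $L_s/L=(s/b)^2\ge1$ on $J_l$. Also $\frac1n\le s\le1$ there, so Lemma 3 applies. Fix $x,y\in X$ and put $u=p_s(A)x$, $v=p_s(A)^*y=p_s(A^*)y$. Since everything commutes, $\langle p_s(A)^4V(A)^nx,y\rangle=\langle f_s(A)u,v\rangle$. Apply the first part of Lemma 1 and split the $\alpha$-integral at $1/L$. Let $\bar e_s$ be as in Lemma 2 with this $L$, and $\bar e_s^*$ the same for $A^*$.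

The range $\alpha\le1/L$: long averages are controlled by the average over $[0,L]$. For $t\ge L$ and $\tau\in[0,L]$, $\|T(t)u\|=\|T(t-\tau)T(\tau)u\|\le M\|T(\tau)u\|$; averaging the squares over $\tau$ gives $\|T(t)u\|^2\le M^2\bar e_s(x)^2$. Hence
$$\varepsilon_\alpha(u)^2\le\alpha\int_0^L\|T(t)u\|^2dt+M^2\bar e_s(x)^2\,\alpha\int_L^\infty e^{-2\alpha t}dt\le\alpha L\,\bar e_s(x)^2+\frac{M^2}2\bar e_s(x)^2\le\frac32M^2\bar e_s(x)^2 ,$$
and likewise $\varepsilon_\alpha^*(v)^2\le\frac32M^2\bar e_s^*(y)^2$. As $\int\kappa_{f_s}\le2C_0$, this range contributes at most $12C_0M^2\bar e_s(x)\bar e_s^*(y)$. Integrating over $J_l\subset(0,L]$ against $ds/s$, Cauchy–Schwarz and Lemma 2 bound the result by $72C_0M^4\|x\|\|y\|$.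

The range $\alpha>1/L$: here we use $\varepsilon_\alpha(u)\varepsilon_\alpha^*(v)\le\frac{M^2}2\|u\|\|v\|\le\frac{M^4}2\|x\|\|y\|$ and
$$\int_{1/L}^\infty\kappa_{f_s}\,d\alpha\le2C_0\Big(1+\frac{L_s}L\Big)^{-1/2}\le2C_0\frac bs .$$
Since $\int_b^\infty\frac bs\frac{ds}s=1$, the contribution after integration over $J_l$ is at most $4C_0M^4\|x\|\|y\|$. $\square$

**Step 4: conclusion.** By (4), Step 2 and Proposition 1,
$$\|V(A)^n\|\le CM^2+C(m+1)M^4\le CM^4(1+\log_2\log_2n).$$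
For $n\ge16$ we have $\log\log n>1$ because $\log16>e$, and $\log_2\log_2n=\frac{\log\log n-\log\log2}{\log2}\le2\log\log n$. This proves Theorem 1. $\blacksquare$

## Blocks that are partly orthogonal: proof of Theorem 2

The last step added up $m+1$ norms by the triangle inequality. If the blocks acted on mutually orthogonal subspaces, the sum would have the norm of the largest term. They do not, and Theorem 3 shows that such a conclusion is false. What we have is weaker: the blocks below an index $j$ and the blocks above it are almost separated by the single operator $R_{\sigma}$ with $\sigma=Q_{j+1}/n$, which is nearly $0$ on one group, nearly $1$ on the other, and has norm at most $M$. This forces a definite angle between the two groups, and at each halving of the index set the factor $2$ in $\|x+y\|^2\le2(\|x\|^2+\|y\|^2)$ improves to $2-c$.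

Keep the notation of the previous section and put
$$b_l'=\frac{Q_l^{1/2}}n,\qquad c_l'=\frac{Q_l^4}n,\qquad\Theta_l=R_{b_l'}(1-R_{c_l'}),\qquad\|\Theta_l\|\le M(M+1).$$
For a number $z>0$, $\Theta_l$ becomes $\frac1{1+b_l'z}\cdot\frac{c_l'z}{1+c_l'z}$, which is close to $1$ for $1/c'_l\ll z\ll1/b'_l$. This range contains the frequencies $1/s$, $s\in J_l$, with room on both sides.

**Step 1: inserting $\Theta_l$ on both sides costs a constant.** We show $\big\|\sum_lD_l-\sum_l\Theta_lD_l\Theta_l\big\|\le C_M$. Write $1-\Theta_l=(1-R_{b_l'})+R_{b_l'}R_{c_l'}$. From $1-R_s=sAR_s$ (dropping the index $l$),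
$$(1-R_{b'})p_s(A)=b'AR_{b'}\cdot sAR_s^2=\frac{b'}sR_{b'}(1-R_s)^2,\qquad R_{c'}p_s(A)=\frac s{c'}(1-R_{c'})R_s^2 .$$
In $(1-\Theta_l)D_l$ use one factor $p_s(A)$ here, estimate a second by $\|p_s(A)\|\le M$, and the rest by $\|p_s(A)^2V(A)^n\|\le4C_0M^2$ from Lemma 3:
$$\|(1-\Theta_l)D_l\|\le C_M\int_{J_l}\Big(\frac{b_l'}s+\frac s{c_l'}\Big)\frac{ds}s\le C_M\Big(\frac{b'_l}{Q_l/n}+\frac{Q_l^2/n}{c'_l}\Big)=C_M\big(Q_l^{-1/2}+Q_l^{-2}\big).$$
All operators commute, so $D_l-\Theta_lD_l\Theta_l=(1-\Theta_l)D_l+\Theta_l(1-\Theta_l)D_l$ obeys the same bound, and $\sum_lQ_l^{-1/2}=\sum_l2^{-2^{l-1}}<\infty$.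

**Step 2: an upper square function estimate.** We show that for all $u_0,\dots,u_m\in X$
$$\Big\|\sum_{l=0}^m\Theta_lu_l\Big\|^2\le C_M(m+1)^\gamma\sum_{l=0}^m\|u_l\|^2. \tag{5}$$

First, how $R=R_\sigma$, $\sigma=Q_{j+1}/n$, separates indices $i>j$ from indices $i\le j$.

For $i>j$, $(1-R)R_{b_i'}=\sigma AR\,R_{b_i'}=\frac\sigma{b_i'}R(1-R_{b_i'})$ and $\frac\sigma{b_i'}=\frac{Q_{j+1}}{Q_{i-1}}$. For $i\ge j+2$, $Q_{i-1}=Q_{j+1}^{2^{i-j-2}}$, so the ratio is $Q_{j+1}^{-(2^{i-j-2}-1)}\le2^{-(i-j-2)}$, using $2^k-1\ge k$. Together with the trivial bound for $i=j+1$, $\|(1-R)\Theta_i\|\le4M(M+1)^22^{-(i-j)}$.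

For $i\le j$, $R(1-R_{c_i'})=\frac{c_i'}\sigma(1-R)R_{c_i'}$ and $\frac{c_i'}\sigma=\frac{Q_{i+2}}{Q_{j+1}}$. For $i\le j-1$, $Q_{j+1}=Q_{i+2}^{2^{j-1-i}}$, so the ratio is $Q_{i+2}^{-(2^{j-1-i}-1)}\le2^{-(j-1-i)}$. Together with the trivial bound for $i=j$, $\|R\Theta_i\|\le2M^2(M+1)2^{-(j-i)}$.

Second, the gain for one splitting. Let $I\subset\{0,\dots,m\}$ be an interval of indices, let $j\in I$, and put
$$x=\sum_{i\in I,\,i>j}\Theta_iu_i,\qquad y=\sum_{i\in I,\,i\le j}\Theta_iu_i,\qquad U^2=\sum_{i\in I}\|u_i\|^2,\qquad e=-(1-R)x-Ry .$$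
The geometric decay and Cauchy–Schwarz give $\|e\|\le C_1U$ with $C_1$ depending only on $M$. By direct expansion,
$$R(x-y)=x+e,\qquad(1-R)(x-y)=-(y+e).$$
Since $\|x\|^2\le2\|x+e\|^2+2\|e\|^2$ and similarly for $y$,
$$\|x\|^2+\|y\|^2\le2\big(M^2+(M+1)^2\big)\|x-y\|^2+4\|e\|^2\le4(M+1)^2\|x-y\|^2+4\|e\|^2 .$$
With $c=\frac1{4(M+1)^2}$, and $4c\le1$, this says $\|x-y\|^2\ge c(\|x\|^2+\|y\|^2)-\|e\|^2$. The parallelogram law turns this into
$$\|x+y\|^2=2\|x\|^2+2\|y\|^2-\|x-y\|^2\le(2-c)\big(\|x\|^2+\|y\|^2\big)+C_1^2U^2. \tag{6}$$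

Third, iterate. Let $\Lambda_k^2$ be the supremum of $\|\sum_{i\in I}\Theta_iu_i\|^2$ over intervals $I$ with $|I|\le2^k$ and $\sum_{i\in I}\|u_i\|^2\le1$. An interval with at most $2^{k+1}$ indices splits into two consecutive ones with at most $2^k$ each (one may be empty), so (6) gives $\Lambda_{k+1}^2\le q\Lambda_k^2+C_1^2$ with $q=2-c>1$. Equivalently $\Lambda_{k+1}^2+\frac{C_1^2}{q-1}\le q\big(\Lambda_k^2+\frac{C_1^2}{q-1}\big)$, hence
$$\Lambda_k^2\le q^k\Big(\Lambda_0^2+\frac{C_1^2}{q-1}\Big),\qquad\Lambda_0\le M(M+1).$$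
Choose $k$ with $2^{k-1}<m+1\le2^k$. As $q=2^\gamma$, $q^k=(2^k)^\gamma\le(2(m+1))^\gamma$, and (5) follows.

**Step 3: the dual estimate and the conclusion.** The semigroup $T(t)^*$ has the same bound $M$, and $\Theta_l(A)^*=\Theta_l(A^*)$, so (5) holds with $\Theta_l^*$ in place of $\Theta_l$. By duality,
$$\Big(\sum_l\|\Theta_lx\|^2\Big)^{1/2}=\sup_{\sum\|v_l\|^2\le1}\Big|\Big\langle x,\sum_l\Theta_l^*v_l\Big\rangle\Big|\le C_M(m+1)^{\gamma/2}\|x\| .$$
By (4) with its end terms estimated, Step 1, then (5) with $u_l=D_l\Theta_lx$, then Proposition 1,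
$$\|V(A)^nx\|\le C_M\|x\|+C_M(m+1)^{\gamma/2}\Big(\sum_l\|D_l\Theta_lx\|^2\Big)^{1/2}\le C_M(m+1)^\gamma\|x\| .$$
For $n\ge16$, $m+1\le1+\log_2\log_2n\le3\log\log n$. This proves Theorem 2. $\blacksquare$

## A weighted $L^2$ space where changing signs is expensive

For the lower bound we look for an operator, diagonal in a non-orthogonal system $(e_l)$, such that $V(A)^n$ is a multiple of $e_l\mapsto(-1)^le_l$ and this sign change has large norm, although each $e^{-tA}$ is harmless. In this section and the next two, $\alpha\in(0,1)$ is the exponent of Theorem 3. Put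
$$\omega(t)=|\tan(t/2)|^\alpha\ \text{ on }(-\pi,\pi),\qquad e_k(t)=e^{ikt},\qquad K=\frac1{\cos(\pi\alpha/2)},\qquad\langle f,g\rangle_\omega=\int_{-\pi}^\pi f\bar g\,\omega\,dt .$$
The weight is integrable because $\alpha<1$. Let $\varphi(z)=\big(\frac{1-z}{1+z}\big)^\alpha$ on the unit disc, with the principal branch; $\frac{1-z}{1+z}$ has positive real part there. On the circle $\frac{1-e^{it}}{1+e^{it}}=-i\tan(t/2)$, so
$$\varphi(e^{it})=\omega(t)e^{i\vartheta(t)},\qquad\vartheta(t)=\pm\frac{\pi\alpha}2 .$$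
For $k\ge0$, Cauchy's theorem gives $\int e^{ikt}\varphi(\varrho e^{it})dt=2\pi\varphi(0)$ if $k=0$ and $0$ if $k\ge1$, for $0<\varrho<1$. We may let $\varrho\to1$ by dominated convergence: $|1+\varrho e^{it}|$ is at least the distance $|\sin t|$ from $-1$ to the line through $0$ and $e^{it}$, so $|\varphi(\varrho e^{it})|\le2^\alpha|\sin t|^{-\alpha}$, which is integrable. Hence
$$\int_{-\pi}^\pi e^{ikt}\varphi(e^{it})\,dt=0\quad(k\ge1). \tag{7}$$

**Lemma 4.** On $\mathrm{span}\{e_k\}_{k\ge0}$ the projections $\mathcal Q_j:\sum a_ke_k\mapsto\sum_{k\ge j}a_ke_k$ satisfy $\|\mathcal Q_j\|\le K$ for all $j\ge 0$.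

*Proof.* Multiplication by $e^{-ijt}$ is unitary on $L^2(\omega)$. So it suffices to show $\|f+g\|_\omega^2\ge K^{-2}\|f\|_\omega^2$ for trigonometric polynomials $f$ with frequencies $\ge0$ and $g$ with frequencies $<0$. The product $f\bar g$ has only frequencies $\ge1$, so $\int f\bar g\varphi\,dt=0$ by (7). We subtract a multiple of this zero from the inner product:
$$|\langle f,g\rangle_\omega|=\Big|\int f\bar g\,(\omega-K^{-1}\varphi)\,dt\Big|\le\int|f||g|\,\omega\,|1-K^{-1}e^{i\vartheta}|\,dt .$$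
As $\cos\vartheta=K^{-1}$, $|1-K^{-1}e^{i\vartheta}|^2=1-2K^{-2}+K^{-2}=\sin^2(\pi\alpha/2)$. Put $\sigma=\sin(\pi\alpha/2)$. Then $|\langle f,g\rangle_\omega|\le\sigma\|f\|_\omega\|g\|_\omega$ and
$$\|f+g\|_\omega^2\ge\|f\|_\omega^2+\|g\|_\omega^2-2\sigma\|f\|_\omega\|g\|_\omega\ge(1-\sigma^2)\|f\|_\omega^2=K^{-2}\|f\|_\omega^2.\qquad\square$$

So cutting off an initial segment of a sum is cheap. Changing signs is not. Try two vectors by hand. The case $k=0$ above gives $\int\varphi\,dt=2\pi$, and in the same way $\int e^{-it}\varphi\,dt=2\pi\varphi'(0)=-4\pi\alpha$. Since $\mathrm{Re}\,\varphi=\omega/K$, real parts of $\int\varphi\,dt$ and of $\int(e^{it}+e^{-it})\varphi\,dt$ give $\int\omega=2\pi K$ and $\int\omega\cos t\,dt=-2\pi\alpha K$. Therefore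
$$\|e_0\pm e_1\|_\omega^2=2\int\omega\,(1\pm\cos t)\,dt=4\pi K(1\mp\alpha),$$
and flipping the sign of $e_1$ multiplies the norm of $e_0+e_1$ by $\sqrt{(1+\alpha)/(1-\alpha)}>1$. With $m$ vectors the effect grows.

**Lemma 5.** The map $\sum_{k<m}a_ke_k\mapsto\sum_{k<m}(-1)^ka_ke_k$ has norm at least $c_\alpha m^\alpha$ in $L^2(\omega)$, with $c_\alpha>0$ independent of $m\ge1$.

*Proof.* Test on $\mathcal D_m=\sum_{k<m}e_k$, for which $|\mathcal D_m(t)|=\big|\frac{\sin(mt/2)}{\sin(t/2)}\big|$. The point is that $\mathcal D_m$ is concentrated near $t=0$, where $\omega$ vanishes, while the sign change moves it to $t=\pi$, where $\omega$ blows up.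

Upper bound for $\|\mathcal D_m\|_\omega$. For $|t|\le\pi/2$ convexity of $\tan$ gives $|\tan(t/2)|\le\frac2\pi|t|\le|t|$, and $|\mathcal D_m|\le\min(m,\pi/|t|)$. This part of the integral is at most
$$2\int_0^{1/m}m^2t^\alpha dt+2\pi^2\int_{1/m}^\infty t^{\alpha-2}dt=\Big(\frac2{1+\alpha}+\frac{2\pi^2}{1-\alpha}\Big)m^{1-\alpha}.$$
For $\pi/2\le|t|\le\pi$, $|\mathcal D_m|^2\le2$, and this part is at most $2\int\omega$. So $\|\mathcal D_m\|_\omega^2\le C_\alpha m^{1-\alpha}$.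

Lower bound for the image. We have $\sum_{k<m}(-1)^ke^{ikt}=\mathcal D_m(t+\pi)$, so after a shift by $\pi$ its squared norm is $\int|\mathcal D_m(t)|^2|\cot(t/2)|^\alpha dt$. For $|t|\le1/m$, $|\sin(mt/2)|\ge m|t|/\pi$ and $|\sin(t/2)|\le|t|/2$, so $|\mathcal D_m|\ge2m/\pi$; also $|\cot(t/2)|\ge1/|t|\ge m$. So the squared norm is at least $\frac2m\cdot\frac{4m^2}{\pi^2}\cdot m^\alpha=\frac8{\pi^2}m^{1+\alpha}$. The quotient of the norms is at least $c_\alpha m^\alpha$. $\square$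

## Eigenvalues that the semigroup sees one at a time: proof of Theorem 3

By Lemma 4, a diagonal operator $e_l\mapsto h_le_l$ is under control when the sequence $(h_l)$ has bounded variation. The next lemma says when $h_l=e^{-t\lambda_l}$ has variation bounded uniformly in $t$.

**Lemma 6.** Let $(\lambda_l)_{l\ge0}$ be a finite or infinite sequence with $\delta_l=\mathrm{Re}\,\lambda_l>0$ and $|\lambda_{l+1}|\le\delta_l/2$. Then $\sum_l|e^{-t\lambda_l}-e^{-t\lambda_{l+1}}|\le9$ for all $t\ge0$. Hence $e_l\mapsto e^{-t\lambda_l}e_l$ extends to an operator of norm at most $10K$ on the closed span of the corresponding $e_l$ in $L^2(\omega)$.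

*Proof.* Both $|\lambda_l|$ and $\delta_l$ at least halve at each step, since $|\lambda_{l+1}|\le\delta_l/2\le|\lambda_l|/2$ and $\delta_{l+1}\le|\lambda_{l+1}|\le\delta_l/2$. Fix $t\ge 0$ and sort the indices $l$.

If $t|\lambda_l|\le1$, the term is at most $t|\lambda_l-\lambda_{l+1}|\le\frac32t|\lambda_l|$. By halving, these terms sum to at most $\frac32\cdot2=3$.

If $t\delta_{l+1}\ge1$, the term is at most $2e^{-t\delta_{l+1}}$. There are finitely many such $l$; going down from the largest one, $t\delta_{l+1}$ is at least $1,2,4,\dots$, so these terms sum to at most $2\sum_{j\ge0}e^{-2^j}\le2$.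

If neither holds for $l$, then $t\delta_{l+1}<1$, and for $l'\ge l+2$ we get $t|\lambda_{l'}|\le t|\lambda_{l+2}|\le t\delta_{l+1}/2<1$, so $l'$ is of the first kind. Hence at most two indices are of this third kind, each contributing at most $2$. The total is at most $3+2+4=9$.

For the operator, let $f=\sum a_le_l$ be a finite sum and $h_l=e^{-t\lambda_l}$. Summation by parts gives
$$\sum_lh_la_le_l=h_0\mathcal Q_0f+\sum_{j\ge1}(h_j-h_{j-1})\mathcal Q_jf, \tag{8}$$
so its norm is at most $(1+9)K\|f\|_\omega$ by Lemma 4. $\square$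

**Step 1: the frequencies.** Let
$$q_l=2^{3^{l+3}}\ (l\text{ even}),\qquad q_l=2^{3^{l+3}}+1\ (l\text{ odd}).$$
Then $(-1)^{q_l}=(-1)^l$ and $q_{l+1}\ge\big(2^{3^{l+3}}\big)^3\ge(q_l-1)^3\ge q_l^3/8\ge100q_l^2$, as $q_l\ge2^{27}$. For $n\ge n_0:=2^{28}$ let $m=m(n)\ge1$ be the largest integer with $q_{m-1}\le n/2$. Since $n/2<q_m\le2^{3^{m+3}+1}$, we get $3^{m+3}>\log_2n-2\ge\frac12\log_2n$, so $m(n)\ge c\log\log n$ for large $n$.

**Step 2: eigenvalues whose Cayley transforms have $n$-th powers $\pm e^{-1}$.** For $0\le l<m$ put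
$$w_l=e^{-1/n}e^{i\pi q_l/n},\qquad\lambda_l=\frac{1+w_l}{1-w_l},\qquad\text{so that}\qquad V(\lambda_l)=w_l,\quad w_l^n=e^{-1}(-1)^l .$$
We check the hypothesis of Lemma 6. Let $r=e^{-1/n}$ and $\theta=\pi q_l/n\in(0,\frac\pi2]$. Then $|1-w_l|^2=(1-r)^2+4r\sin^2\frac\theta2$. Since $\sin\frac\theta2\ge\frac\theta\pi$ and $r\ge\frac14$, this is at least $q_l^2/n^2$; since $1-r\le\frac1n$, it is at most $(1+\pi^2)q_l^2/n^2\le25q_l^2/n^2$. Also $1-r^2=1-e^{-2/n}\ge\frac1n$. So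
$$|\lambda_l|\le\frac2{|1-w_l|}\le\frac{2n}{q_l},\qquad\mathrm{Re}\,\lambda_l=\frac{1-r^2}{|1-w_l|^2}\ge\frac n{25q_l^2},\qquad\frac{|\lambda_{l+1}|}{\mathrm{Re}\,\lambda_l}\le\frac{50q_l^2}{q_{l+1}}\le\frac12 .$$

The same formulas show why the $q_l$ must grow so fast. We have $|1+w_{l+1}|\ge1$ (as $\mathrm{Re}\,w_{l+1}\ge0$), so $|\lambda_{l+1}|\ge\frac n{5q_{l+1}}$, and $\mathrm{Re}\,\lambda_l\le\frac2n\cdot\frac{n^2}{q_l^2}=\frac{2n}{q_l^2}$. So the condition $|\lambda_{l+1}|\le\frac12\mathrm{Re}\,\lambda_l$ forces $q_{l+1}\ge q_l^2/5$. Up to the constant, this is the squaring of the blocks in Theorem 1.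

**Step 3: one matrix for each $n$.** Let $X_n=\mathrm{span}\{e_0,\dots,e_{m-1}\}\subset L^2(\omega)$, $m=m(n)$, and $A_ne_l=\lambda_le_l$. By Lemma 6, $\|e^{-tA_n}\|\le10K$ for $t\ge0$. By Step 2, $V(A_n)^ne_l=e^{-1}(-1)^le_l$, so Lemma 5 gives $\|V(A_n)^n\|\ge e^{-1}c_\alpha m(n)^\alpha$.

**Step 4: all $n$ at once.** Let $X=\bigoplus_{n\ge n_0}X_n$ (Hilbert sum) and $T(t)=\bigoplus_ne^{-tA_n}$. This family satisfies the semigroup law, is bounded by $10K$, and is strongly continuous on the dense set of finite sums; so it is a $C_0$-semigroup with $M\le10K=10/\cos(\pi\alpha/2)$. Its negative generator $A$ satisfies $(1+A)^{-1}=\int_0^\infty e^{-t}T(t)dt=\bigoplus(1+A_n)^{-1}$, so $V(A)=\bigoplus V(A_n)$. Therefore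
$$\|V(A)^n\|\ge\|V(A_n)^n\|\ge e^{-1}c_\alpha m(n)^\alpha\ge c(\log\log n)^\alpha$$
for all large $n$. This proves Theorem 3. $\blacksquare$

## The inverse of a bounded generator: proof of Theorem 4

The same basis, used with infinitely many vectors, gives Theorem 4. Fix any $\alpha\in(0,1)$ and let $X$ be the closed span of $\{e_k\}_{k\ge0}$ in $L^2(\omega)$. Recall that $(e_k)$ is a Schauder basis of $X$ if every $f\in X$ has a unique expansion $f=\sum a_ke_k$ converging in norm.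

**Step 1: $(e_k)_{k\ge0}$ is a Schauder basis.** By Lemma 4 the $\mathcal Q_j$ extend to $X$ with norm at most $K$. For finite sums $\mathcal Q_jf=0$ once $j$ is large, so by density $(1-\mathcal Q_j)f\to f$ for all $f\in X$. The continuous coefficients $a_k(f)$ defined by $(\mathcal Q_k-\mathcal Q_{k+1})f=a_k(f)e_k$ then give the expansion, and they determine $f$.

**Step 2: the operator.** With $q_l$ as before let $\lambda_l=\frac1{1+i\pi q_l}$. Then $\mathrm{Re}\,\lambda_l=\frac1{1+\pi^2q_l^2}$, and since $q_{l+1}\ge100q_l^2$ we have $\pi q_{l+1}\ge2(1+\pi^2q_l^2)$, so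
$$|\lambda_{l+1}|\le\frac1{\pi q_{l+1}}\le\frac12\mathrm{Re}\,\lambda_l .$$
In particular $|\lambda_l|$ at least halves at each step, so $\sum_l|\lambda_l-\lambda_{l+1}|<\infty$. Formula (8), with $\lambda_l$ in place of $h_l$, shows that $Ae_l=\lambda_le_l$ extends to a bounded operator on $X$. By continuity $a_k(Af)=\lambda_ka_k(f)$, so $Af=0$ implies that all $a_k(f)$ vanish, hence $f=0$: $A$ is injective. Its range contains every $e_l$, so it is dense. Finally $e^{-tA}e_l=e^{-t\lambda_l}e_l$, so $\|e^{-tA}\|\le10K$ for $t\ge0$ by Lemma 6.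

**Step 3: $-A^{-1}$ is not a generator.** Suppose $-A^{-1}$, with domain the range of $A$, generates a $C_0$-semigroup $S$. Since $-A^{-1}e_l=-\lambda_l^{-1}e_l$, we have $S(t)e_l=e^{-t/\lambda_l}e_l$, so
$$S(1)e_l=e^{-1-i\pi q_l}e_l=e^{-1}(-1)^le_l\qquad(l\ge0).$$
By Lemma 5, applied on $\mathrm{span}\{e_0,\dots,e_{m-1}\}$, $\|S(1)\|\ge e^{-1}c_\alpha m^\alpha$ for every $m$. So $S(1)$ is unbounded, a contradiction. This proves Theorem 4. $\blacksquare$
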